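\title{A right-angled Coxeter group with non-homeomorphic CAT(0) boundaries}

\begin{abstract}
We construct a right-angled Coxeter group $W$ with $35$ generators and, for every pair $P,Q$ of compact right-angled hyperbolic pentagons, a proper CAT(0) space $X_{P,Q}$ on which $W$ acts geometrically. The homeomorphism type of the visual boundary $\partial X_{P,Q}$ determines the unordered pair of isometry classes of $P$ and $Q$. Hence $W$ has continuum many pairwise non-homeomorphic CAT(0) visual boundaries, and the visual boundary of a right-angled Coxeter group is not well defined even up to abstract homeomorphism.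
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{right-angled Coxeter group} is a group with a presentation
\[
\langle s_1,\dots,s_n \mid s_i^2=1 \text{ for all } i,\ (s_is_j)^2=1 \text{ for certain pairs } i\ne j\rangle
\]
with $n$ finite: it is generated by involutions, some pairs of which commute. A group acts \emph{geometrically} on a metric space if it acts by isometries, properly discontinuously and cocompactly. The \emph{visual boundary} $\partial X$ of a proper CAT(0) space $X$ is the set of geodesic rays in $X$, two rays being identified if they stay at bounded distance from each other, with the cone topology; Section~\ref{sec:background} recalls the details. A \emph{CAT(0) visual boundary} of a group is the visual boundary of a proper CAT(0) space on which the group acts geometrically. The following question is listed as open in \cite{Qing}.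

\medskip
\noindent\textbf{Question.} \emph{If a right-angled Coxeter group $W$ acts geometrically on proper CAT(0) spaces $X$ and $Y$, must $\partial X$ and $\partial Y$ be homeomorphic, by a homeomorphism that need not be $W$-equivariant?}
\medskip

The question asks whether the boundary belongs to the group or only to the action. If $W$ acts geometrically on $X$ and on $Y$, then $X$ and $Y$ are quasi-isometric by the \v{S}varc--Milnor lemma. When they are Gromov hyperbolic, quasi-geodesics stay close to geodesics, and a quasi-isometry induces a homeomorphism of boundaries; see \cite{BH}. In the presence of flats a quasi-isometry can bend rays, and this argument is lost. The simplest examples nevertheless suggest a positive answer. The reflections in the sides of a Euclidean rectangle generate $D_\infty\times D_\infty$, and the boundary is a circle whatever the rectangle. The reflections in the sides of a right-angled hyperbolic pentagon generate a right-angled Coxeter group $U$, and the boundary is a circle whatever the pentagon. The group $U\times U$ acts on the product of two hyperbolic planes, and the boundary is a $3$-sphere whatever the two pentagons.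 In these examples no angle can be deformed, because the reflections in two crossing lines commute only if the lines are perpendicular. Only lengths vary, and it is hard to see at first how a bare topological space at infinity could remember a length.

The answer is no. Throughout, the indices $i,j,q$ lie in $\mathbb Z/5$. Let $W$ be the right-angled Coxeter group with the $35$ generators $a_i$, $b_j$, $e_{ij}$ in which the commuting pairs are exactly
\begin{itemize}
\item $a_i,a_{i\pm1}$; \ $b_j,b_{j\pm1}$; \ $a_i,b_j$ for all $i,j$;
\item $e_{ij}$ with each of $a_{i-1},a_i,a_{i+1},b_{j-1},b_j,b_{j+1}$.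
\end{itemize}
A \emph{pentagon} is a compact right-angled pentagon in the hyperbolic plane $\mathbb H$, with its sides labelled cyclically by $\mathbb Z/5$. We write $L_i(P)$ for the length of side $i$ of $P$, and $P\cong P'$ if $P$ and $P'$ are isometric, the labels being forgotten. A pentagon is \emph{regular} if its five sides have equal length.

\begin{theorem}\label{thm:main}
For all pentagons $P,Q$ there is a proper CAT(0) space $X_{P,Q}$ on which $W$ acts geometrically, such that $\partial X_{P,Q}$ and $\partial X_{P',Q'}$ are homeomorphic if and only if either $P'\cong P$ and $Q'\cong Q$, or $P'\cong Q$ and $Q'\cong P$.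
\end{theorem}

\begin{corollary}\label{cor:main}
If $P$ is regular and $P'$ is not, then $\partial X_{P,P}$ and $\partial X_{P',P'}$ are not homeomorphic. Moreover, $W$ has at least continuum many pairwise non-homeomorphic CAT(0) visual boundaries.
\end{corollary}

The generators $a_i,b_j$ generate $U\times U$, which acts on $\mathbb H\times\mathbb H$ by the reflections in the sides of $P$ and $Q$. The space $X_{P,Q}$ is a tree of copies of $\mathbb H\times\mathbb H$, called blocks, joined along flat planes, and $e_{ij}$ is a reflection that exchanges two neighboring blocks. Section~\ref{sec:background} ends with the computation that drives the proof: in $\mathbb H\times\mathbb H$ the natural correspondence between two actions is discontinuous at infinity unless side lengths are proportional. The rest of the paper shows that in $X_{P,Q}$ an arbitrary homeomorphism of boundaries is forced to behave like the natural correspondence. It must preserve block boundaries (Section~\ref{sec:blocks}), hence the pentagon tessellations (Section~\ref{sec:pentagons}), hence certain limit points that record ratios of distances (Section~\ref{sec:angles}). Section~\ref{sec:space}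 constructs the spaces, and Section~\ref{sec:end} completes the proof.

\section{Boundaries, products, and the main idea}\label{sec:background}

\subsection{CAT(0) spaces}

A geodesic metric space is CAT(0) if the distance between two points on a geodesic triangle is at most the distance between the corresponding points on the Euclidean triangle with the same side lengths. It is \emph{proper} if closed balls are compact. We use the following standard facts, for which we refer to \cite{BH}. Let $X$ be a proper CAT(0) space.
\begin{enumerate}
\item[(C1)] Two points $x,y$ are joined by a unique geodesic segment $[x,y]$. If $c,c'$ are geodesics parametrized with constant speeds on a common interval, then $s\mapsto d(c(s),c'(s))$ is convex.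
\item[(C2)] The closed ball $\bar B(p,r)$ is convex, and the nearest point projection $\mathrm{pr}_r\colon X\to\bar B(p,r)$ is $1$-Lipschitz. If $d(p,y)\ge r$, then $\mathrm{pr}_r(y)$ is the point of $[p,y]$ at distance $r$ from $p$.
\item[(C3)] For $p\in X$ and $\eta\in\partial X$ there is exactly one unit speed ray $c_\eta$ that starts at $p$ and represents $\eta$.
\item[(C4)] Fix $p$ and put $\mathrm{ev}_r(\eta)=c_\eta(r)$. The \emph{cone topology} is the coarsest topology on $\partial X$ for which all maps $\mathrm{ev}_r\colon\partial X\to X$ are continuous. It does not depend on $p$ and is metrizable. The sets $\{\eta' : d(\mathrm{ev}_r\eta,\mathrm{ev}_r\eta')<\varepsilon\}$ form a neighborhood basis of $\eta$, because $d(\mathrm{ev}_r\eta,\mathrm{ev}_r\eta')$ is nondecreasing in $r$ by (C1). Isometries induce homeomorphisms of boundaries.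
\end{enumerate}
The spaces $\mathbb H$, $\mathbb R$, $[0,1]$ and their finite products, with the metric $\sqrt{d_1^2+\dots+d_k^2}$, are proper CAT(0) spaces. New ones arise from the basic gluing theorem \cite[II.11.1]{BH}: if $X_1,X_2$ are CAT(0) spaces and complete convex subsets of $X_1$ and $X_2$ are identified by an isometry to a common subset $A$, then $X_1\cup_AX_2$ is CAT(0) for the metric that restricts to the given metrics on $X_1$ and $X_2$ and satisfies $d(x_1,x_2)=\inf_{z\in A}\big(d(x_1,z)+d(z,x_2)\big)$ for $x_1\in X_1$, $x_2\in X_2$.

\begin{lemma}\label{lem:convex}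
Let $C$ be a nonempty closed convex subset of a proper CAT(0) space $X$. Then $\partial C$ is a closed subspace of $\partial X$, the ray from a point of $C$ to a point of $\partial C$ lies in $C$, and a ray of $X$ that stays within bounded distance of $C$ represents a point of $\partial C$.
\end{lemma}

\begin{proof}
Take a base point $p\in C$. By (C3), applied in $C$ and in $X$, the set $\partial C$ consists of the points $\eta\in\partial X$ whose ray from $p$ lies in $C$. This is the second claim, and with (C4) it gives the first. Let $c$ be a ray and let $y_n\in C$ satisfy $d(y_n,c(n))\le R$. By (C1) the segments $[p,y_n]\subset C$ lie within $R'=\max\{R,d(p,c(0))\}$ of $c$. Their lengths tend to infinity, so by properness a subsequence converges to a ray $c'$ in $C$ that lies within $R'$ of $c$. If $d(c'(s),c(s'))\le R'$, then $|s-s'|\le 2R'$, so $d(c'(s),c(s))\le 3R'$.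
\end{proof}

\subsection{The hyperbolic plane}

We use the hyperboloid model. Vectors are written $(x_1,x_2,x_0)$, the form is $\langle x,x\rangle=x_1^2+x_2^2-x_0^2$, and $\mathbb H$ is the sheet $\langle x,x\rangle=-1$, $x_0>0$, with $\cosh d(x,y)=-\langle x,y\rangle$. A line is a set $n^\perp\cap\mathbb H$ with $\langle n,n\rangle=1$, and $\sinh d(x,n^\perp)=|\langle x,n\rangle|$. Two crossing lines are perpendicular if and only if their normals are orthogonal. If two lines have a common perpendicular segment of length $L$, their unit normals satisfy $|\langle n,n'\rangle|=\cosh L$; in suitable coordinates $n=(1,0,0)$ and $n'=\pm(\cosh L,0,\sinh L)$.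

The Klein coordinates $(u,v)=(x_1/x_0,x_2/x_0)$ identify $\mathbb H$ with the open unit disk, lines with chords, and $\partial\mathbb H$ with the unit circle. Isometries extend to homeomorphisms of the closed disk $\overline{\mathbb H}$. We write $\partial\ell$ for the pair of endpoints of a line $\ell$, and $\ell_n\to\xi$ if both endpoints of $\ell_n$ converge to $\xi\in\partial\mathbb H$. In that case the whole chords converge to $\xi$, and $d(p,\ell_n)\to\infty$ for every $p$. A line at distance $R$ from the center $o=(0,0,1)$ is, up to a rotation, the chord $v=\tanh R$, of Euclidean length $2/\cosh R$. The translation by $s$ along the $u$-axis toward $(1,0)$ is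
\begin{equation}\label{eq:translation}
(x_1,x_2,x_0)\mapsto(x_1\cosh s+x_0\sinh s,\ x_2,\ x_1\sinh s+x_0\cosh s).
\end{equation}
If $u'$ is the first Klein coordinate of the image and $D=u\sinh s+\cosh s$, then $1-u'=(1-u)e^{-s}/D$ and $1+u'=(1+u)e^{s}/D$, so that
\begin{equation}\label{eq:northsouth}
\frac{1-u'}{1+u'}=e^{-2s}\,\frac{1-u}{1+u}.
\end{equation}
Finally, if two lines are perpendicular to $\ell$ at points at distance $L$, then the product of the reflections in them is a translation along $\ell$ by $2L$. For a translation $g$ we write $g^+\in\partial\mathbb H$ for the endpoint of its axis toward which it moves points.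

\subsection{The boundary of $\mathbb H\times\mathbb H$}

Let $Z=\mathbb H\times\mathbb H$. A geodesic of $Z$ is a pair of constant speed geodesics of $\mathbb H$. So the rays from $p=(p_1,p_2)$ are the maps
\[
s\mapsto\big(c_{\xi_1}(s\cos\theta),\,c_{\xi_2}(s\sin\theta)\big),\qquad \xi_1,\xi_2\in\partial\mathbb H,\quad\theta\in[0,\tfrac\pi2],
\]
where $c_{\xi_1},c_{\xi_2}$ are the rays from $p_1,p_2$. The class $[\xi_1,\xi_2,\theta]\in\partial Z$ of this ray does not depend on $p$. The \emph{angle} $\theta$ is determined by the class, and so are $\xi_1$ if $\theta<\frac\pi2$ and $\xi_2$ if $\theta>0$; the point $\xi_2$ plays no role if $\theta=0$, nor $\xi_1$ if $\theta=\frac\pi2$. The sets $\partial_1Z=\{\theta=0\}$ and $\partial_2Z=\{\theta=\frac\pi2\}$ are the boundaries of $\mathbb H\times\{p_2\}$ and $\{p_1\}\times\mathbb H$. They are disjoint circles, each identified with $\partial\mathbb H$, and we call them the \emph{factor circles}. Since $Z$ is a complete simply connected Riemannian $4$-manifold of nonpositive curvature, rays from $p$ correspond to unit tangent vectors at $p$, and $\partial Z\cong S^3$.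

\begin{lemma}\label{lem:product}
Let $z_n=(x_n,y_n)\in Z$ with $x_n\to\xi_1\in\partial\mathbb H$ and $y_n\to\xi_2\in\partial\mathbb H$ in $\overline{\mathbb H}$, and suppose that $\theta_n=\arctan\big(d(p_2,y_n)/d(p_1,x_n)\big)$ converges to $\theta$. Then for every $r$ the point of $[p,z_n]$ at distance $r$ from $p$ converges to $\mathrm{ev}_r([\xi_1,\xi_2,\theta])$.
\end{lemma}

\begin{proof}
Let $\gamma_n,\delta_n$ be the unit speed rays from $p_1$ through $x_n$ and from $p_2$ through $y_n$. For large $n$ the point in question is $(\gamma_n(r\cos\theta_n),\delta_n(r\sin\theta_n))$. The directions of $\gamma_n,\delta_n$ converge to those of $c_{\xi_1},c_{\xi_2}$, so $\gamma_n\to c_{\xi_1}$ and $\delta_n\to c_{\xi_2}$ uniformly on $[0,r]$.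
\end{proof}

In the situation of the lemma we say that $z_n$ converges to $[\xi_1,\xi_2,\theta]$. The angle of the limit records a ratio of distances. The next two examples show when a change of lengths can be reconciled with this record and when it cannot.

\subsection{Two small cases}\label{sec:idea}

\begin{example}[Rectangles]\label{ex:rectangle}
Let $D_\infty\times D_\infty$ act on $\mathbb R^2$ by the reflections in the sides of the rectangle $[0,A/2]\times[0,c/2]$. The orbit of the origin is $A\mathbb Z\times c\mathbb Z$. For a second rectangle, with $A',c'$ in place of $A,c$, the correspondence between the two orbits is the restriction of the linear map $(x,y)\mapsto(xA'/A,\,yc'/c)$. It changes angles, by the rule $\tan\theta'=\frac{c'A}{cA'}\tan\theta$, but this rule is a homeomorphism of the circle at infinity. There is one stretch factor in each direction, and nothing contradicts it.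
\end{example}

\begin{example}[Pentagons]\label{ex:pentagon}
Let $P$ be a pentagon, $\ell_i$ the line through side $i$ and $a_i$ the reflection in $\ell_i$. Then $g=a_4a_1$ translates along $\ell_0$ by $A=2L_0(P)$, and $h=a_0a_2$ translates along $\ell_1$ by $B=2L_1(P)$. Place the vertex $\ell_0\cap\ell_1$ at $o$, with $\ell_0$ on the $u$-axis, $g^+=(1,0)$, and $h^+=(0,1)$. With $s=nA$ and $t=nB$, formula \eqref{eq:translation} gives
\[
g^nh^no=(\cosh t\sinh s,\ \sinh t,\ \cosh t\cosh s).
\]
Hence $\cosh d(o,g^nh^no)=\cosh s\cosh t$, that is, $d(o,g^nh^no)=n(A+B)-\log2+o(1)$, while the Klein coordinates $(\tanh s,\ \tanh t/\cosh s)$ tend to $g^+$. In the Euclidean plane the corresponding points would keep the direction $\arctan(B/A)$. In $\mathbb H$ the letters $h^n$ contribute to the distance and leave no trace in the limit point.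

Now let $b$ act on the second factor of $Z$ as a translation by $c$ along a line through $p_2$, and put $p=(o,p_2)$. By Lemma~\ref{lem:product},
\[
(g^nh^n,b^n)\,p\to\Big[g^+,b^+,\arctan\frac{c}{A+B}\Big],\qquad (g^{2n},b^n)\,p\to\Big[g^+,b^+,\arctan\frac{c}{2A}\Big].
\]
If $P$ is regular, the two limits coincide. If $L_0(P)\ne L_1(P)$, they differ. So the correspondence between the orbits of $p$ for a regular pentagon and for a pentagon with $L_0\neq L_1$ does not extend continuously to $\partial Z$: two stretch factors, one for side $0$ and one for side $1$, compete on the same arc $[g^+,b^+,\,\cdot\,]$.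
\end{example}

Example~\ref{ex:pentagon} says nothing about abstract homeomorphisms, since $\partial Z$ is $S^3$ in any case. The generators $e_{ij}$ are there to repair this. They attach a further copy of $Z$ along every product of two reflection lines. The boundaries of these copies are visible in the topology of $\partial X_{P,Q}$, and as the lines escape to infinity they accumulate on $\partial Z$ in a way that marks the limit points computed above.

\section{Pentagons and their walls}\label{sec:pentagons}

\subsection{The family of pentagons}

Pentagons form a two-parameter family, and no two members of it are scaled copies of each other.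

\begin{lemma}\label{lem:pentagon}
\begin{enumerate}
\item[(a)] In every pentagon, $\sinh L_i\sinh L_{i+1}=\cosh L_{i+3}$ for all $i$.
\item[(b)] The lengths of two adjacent sides determine a pentagon up to isometry.
\item[(c)] If $a,b>0$ and $\sinh a\sinh b>1$, there is a pentagon with adjacent sides of lengths $a$ and $b$.
\item[(d)] If $L_{\sigma(i)}(P')=\kappa L_i(P)$ for all $i$, with $\sigma$ a permutation of $\mathbb Z/5$ and $\kappa>0$, then $\kappa=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n_i$ be a unit normal of the line through side $i$. Then $\langle n_i,n_{i+1}\rangle=0$, and $|\langle n_i,n_{i+2}\rangle|=\cosh L_{i+1}$ because side $i+1$ is a common perpendicular of the lines through sides $i$ and $i+2$. In the order $n_{i+1},n_{i-1},n_{i+2},n_i$ the Gram matrix of these four vectors is tridiagonal, with diagonal entries $1$ and off-diagonal entries $\pm A,\pm C,\pm B$, where $A=\cosh L_i$, $B=\cosh L_{i+1}$, $C=\cosh L_{i+3}$. Its leading principal minors are $1$, $1-A^2$, $1-A^2-C^2$ and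
\[
(1-A^2-C^2)-B^2(1-A^2)=(A^2-1)(B^2-1)-C^2 .
\]
Four vectors in $\mathbb R^3$ are linearly dependent, so the last expression vanishes.

(b) Sides $i$ and $i+1$ form a right angle with given legs, which is unique up to isometry. The lines through sides $i-1$ and $i+2$ are the perpendiculars at the free ends of the legs, and the line through side $i+3$ is the unique common perpendicular of these two. So all five vertices are determined.

(c) Put $\alpha=\tanh a$ and $\beta=\tanh b$. Then
\[
\cosh^2a\cosh^2b\,(\alpha^2+\beta^2-1)=\sinh^2a\cosh^2b-\cosh^2a=\sinh^2a\sinh^2b-1>0,
\]
so $\alpha^2+\beta^2>1$. In Klein coordinates consider the region $0\le u\le\alpha$, $0\le v\le\beta$, $\alpha u+\beta v\le1$. Its vertices are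
\[
(0,0),\quad(\alpha,0),\quad\big(\alpha,(1-\alpha^2)/\beta\big),\quad\big((1-\beta^2)/\alpha,\beta\big),\quad(0,\beta),
\]
where $0<(1-\alpha^2)/\beta<\beta$ and $0<(1-\beta^2)/\alpha<\alpha$ because $\alpha^2+\beta^2>1$. The third vertex lies in the open disk because $1-\alpha^2<\beta^2$ gives $(1-\alpha^2)^2/\beta^2<1-\alpha^2$, and the fourth by the same inequality with $\alpha$ and $\beta$ exchanged. In cyclic order the sides lie on $v=0$, $u=\alpha$, $\alpha u+\beta v=1$, $v=\beta$, $u=0$, with normals proportional to $(0,1,0)$, $(1,0,\alpha)$, $(\alpha,\beta,1)$, $(0,1,\beta)$, $(1,0,0)$. Cyclically consecutive vectors in this list are orthogonal for the form, so all angles are right. The sides on $v=0$ and $u=0$ have lengths $a$ and $b$.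

(d) Multiplying the five identities in (a) gives $\prod_i\psi(L_i)=1$ for every pentagon, where $\psi(s)=\cosh s/\sinh^2s=\coth s\cdot(\sinh s)^{-1}$ is strictly decreasing for $s>0$. So $\prod_i\psi(\kappa L_i(P))=1=\prod_i\psi(L_i(P))$, which forces $\kappa=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]
By the theorem, $\partial X_{P,P}\cong\partial X_{P',P'}$ if and only if $P\cong P'$. This gives the first claim. An isometry class of pentagons realizes at most ten ordered pairs of adjacent side lengths, and by Lemma~\ref{lem:pentagon}(c) continuum many pairs are realized. So there are continuum many isometry classes.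
\end{proof}

Exactly one of these classes is regular. A regular pentagon has $\sinh^2L=\cosh L$ by (a), which determines $L$. Conversely, for this $L$ take the pentagon with $L_0=L_1=L$ given by (c). Then (a) yields $\cosh L_3=\sinh^2L=\cosh L$, and next $\sinh L_2=\cosh L_0/\sinh L_3=\sinh L$ and $\sinh L_4=\cosh L_1/\sinh L_3=\sinh L$.

\subsection{The tessellation}

Let $U=\langle a_i\ (i\in\mathbb Z/5)\mid a_i^2,\ (a_ia_{i+1})^2\rangle$. Fix a pentagon $P$, let $\ell_i$ be the line through side $i$, and let $a_i$ act as the reflection in $\ell_i$. By Poincar\'e's polygon theorem the \emph{tiles} $uP$, $u\in U$, cover $\mathbb H$, form a locally finite family, and have disjoint interiors for distinct $u$. Thus $U$ acts simply transitively on the tiles. The action on $\mathbb H$ is faithful and cocompact. It is properly discontinuous: if $uK$ meets the compact set $K$, then $u$ maps one of the finitely many tiles that meet $K$ to another one.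

The sides and corners of tiles are called \emph{edges} and \emph{vertices}. The tiles $P$ and $a_iP$ fill a neighborhood of every interior point of side $i$, and $P$, $a_iP$, $a_{i+1}P$, $a_ia_{i+1}P$ fill a neighborhood of the vertex $\ell_i\cap\ell_{i+1}$. So each edge is a side of exactly two tiles and has no vertex in its interior, and each vertex lies in exactly four tiles.

The \emph{walls} (or \emph{$P$-walls}) are the lines $u\ell_i$. The reflections $a_{i-1},a_{i+1}$ preserve $\ell_i$ and act on it as the reflections in the two ends of side $i$, so $\ell_i$ is the union of the translates of side $i$ under $\langle a_{i-1},a_{i+1}\rangle$. Hence every wall is a union of edges and misses the interiors of tiles. It follows that walls form a locally finite family, that every tile lies on one side of every wall, that exactly one wall passes through an interior point of an edge, and that exactly two walls, perpendicular to each other, pass through a vertex, with one of the four tiles in each quadrant. The \emph{side-lines} of a tile are the five walls that contain its sides.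

\begin{lemma}\label{lem:walls}
\begin{enumerate}
\item[(W1)] Distinct walls have disjoint endpoint pairs.
\item[(W2)] Crossing walls meet perpendicularly at a vertex, and no three walls cross pairwise.
\item[(W3)] If $u\ell_i=u'\ell_j$, then $i=j$; we call $i$ the type of the wall. The stabilizer of $\ell_i$ in $U$ is $\langle a_{i-1},a_i,a_{i+1}\rangle$.
\item[(W4)] A tile is determined by the set of its side-lines.
\item[(W5)] The endpoints of walls are dense in $\partial\mathbb H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(W1) Suppose that distinct walls $\ell,\ell'$ share an endpoint. Then they are disjoint, and there are $z_n\in\ell$ with $d(z_n,\ell')\to0$. Choose $u_n$ with $u_nz_n\in P$. For large $n$ both $u_n\ell$ and $u_n\ell'$ meet the closed $1$-neighborhood of $P$. By local finiteness and compactness there is a subsequence along which $(u_n\ell,u_n\ell')=(\lambda,\lambda')$ is constant and $u_nz_n$ converges to some $z\in\lambda$. Then $d(z,\lambda')=0$, although $\lambda$ and $\lambda'$ are disjoint closed sets.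

(W2) A point on two walls is a vertex. Three pairwise crossing walls cannot pass through one vertex, so they would bound a triangle with three right angles.

(W3) The reflection in $u\ell_i$ is $ua_iu^{-1}$, whose image in the abelianization $(\mathbb Z/2)^5$ of $U$ is the $i$-th generator. If $u$ preserves $\ell_i$, it maps side $i$ to an edge on $\ell_i$, so $u_0u$ preserves side $i$ for some $u_0\in\langle a_{i-1},a_{i+1}\rangle$. Then $u_0uP$ is $P$ or $a_iP$, and $u_0u\in\{1,a_i\}$.

(W4) The lines $\ell_i$ and $\ell_{i+2}$ both cross $\ell_{i+1}$, so they are disjoint by (W2). Thus the crossing points of the side-lines of a tile are its five vertices, and the tile is their convex hull.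

(W5) Let $\xi\in\partial\mathbb H$, let $c$ be the ray from $o$ to $\xi$, and let $T_n$ be a tile that contains $c(n)$. For each $R$ only finitely many walls meet $\bar B(o,R)$, so by (W4) only finitely many tiles have all their side-lines meeting this ball. Hence the side-line $\lambda_n$ of $T_n$ farthest from $o$ satisfies $d(o,\lambda_n)\to\infty$, and its Euclidean length tends to $0$. It contains a point within $\operatorname{diam}P$ of $c(n)$, and such points converge to $\xi$. So $\lambda_n\to\xi$.
\end{proof}

A homeomorphism of boundaries will see walls, not orbit points. We therefore need the computation of Example~\ref{ex:pentagon} with the point $o$ replaced by a wall.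

\begin{lemma}\label{lem:distance}
Let $j=i\pm1$, and let $q$ be the neighbor of $j$ other than $i$. Let $g=(a_{i-1}a_{i+1})^{\pm1}$ and $h=(a_{j-1}a_{j+1})^{\pm1}$ with any choice of signs, and let $p\in\mathbb H$. Then
\[
d(p,g^nh^k\ell_q)=2nL_i(P)+2kL_j(P)+O(1)
\]
uniformly for all integers $n,k\ge0$, and $g^nh^{k_n}\ell_q\to g^+$ as $n\to\infty$ for every choice of integers $k_n\ge0$.
\end{lemma}

\begin{proof}
The element $g$ translates along $\ell_i$ by $2L_i$, and $h$ translates along $\ell_j$ by $2L_j$. Place the vertex $\ell_i\cap\ell_j$ at $o$, with $\ell_i$ on the $u$-axis, $g^+=(1,0)$, and $\ell_j$ on the $v$-axis. Changing $p$ changes the distance by a bounded amount, so let $p=o$. The wall $\ell_q$ is perpendicular to $\ell_j$ at distance $L_j$ from $o$. So $h^k\ell_q$ is perpendicular to $\ell_j$ at a point $(0,\sinh t,\cosh t)$ with $|t|=(2k+1)L_j$ or $|t|=|2k-1|L_j$. In both cases $|t|\ge L_j$, and $|t|$ differs from $2kL_j$ by $L_j$. The unit normal of $h^k\ell_q$ is $(0,\cosh t,\sinh t)$, and $g^{-n}o=(-\sinh s,0,\cosh s)$ with $s=2nL_i$. For $d=d(o,g^nh^k\ell_q)=d(g^{-n}o,h^k\ell_q)$ we obtain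
\[
\sinh d=\cosh s\,\sinh|t|\ \ge\ \tfrac14\,e^{s+|t|}\,(1-e^{-2L_j}).
\]
Since $e^d\ge2\sinh d$, this gives $d\ge s+|t|-C$ with $C$ depending only on $L_j$. The triangle inequality through $o$ gives $d\le s+|t|$.

The wall $h^k\ell_q$ is the chord $v=\tanh t$, so its closure lies in the region $|u|\le1/\cosh L_j$ of the closed disk, on which $(1-u)/(1+u)$ is bounded. By \eqref{eq:northsouth}, $g^n$ moves this region to $(1,0)$ uniformly as $n\to\infty$.
\end{proof}

\subsection{The endpoints of walls determine the tessellation}

All pentagons give combinatorially the same tessellation. We now show that the combinatorics can be rebuilt from the circle $\partial\mathbb H$ and the endpoint pairs of walls. The first step describes tiles in terms that such data can express.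

\begin{lemma}\label{lem:tile}
A cyclic sequence $(\lambda_i)_{i\in\mathbb Z/5}$ of distinct walls is the sequence of consecutive side-lines of a tile if and only if, for every $i$, the walls $\lambda_{i-1}$ and $\lambda_{i+1}$ cross $\lambda_i$ at two consecutive vertices of $\lambda_i$.
\end{lemma}

\begin{proof}
The side-lines of a tile have this property because a side is an edge. Conversely, let $x_i=\lambda_i\cap\lambda_{i+1}$. Then $E_i=[x_{i-1},x_i]$ is an edge on $\lambda_i$. What has to be excluded is that the path $E_0,\dots,E_4$ turns sometimes left and sometimes right. By (W2), $\lambda_i\cap\lambda_{i+2}=\emptyset$ for all $i$, hence also $\lambda_{i+3}\cap\lambda_i=\emptyset$. So the connected set $\lambda_{i+2}\cup\lambda_{i+3}$ lies in one open half-plane $D_i$ bounded by $\lambda_i$. In particular $D_i$ contains $x_{i+1}\in\lambda_{i+2}$ and $x_{i-2}\in\lambda_{i+3}$. Let $T_i$ be the tile with side $E_i$ that lies in $\overline{D_i}$. It contains $x_{i-1}=x_{(i+1)-2}\in D_{i+1}$, so $T_i\subset\overline{D_{i+1}}$. The tile $T_{i+1}\subset\overline{D_{i+1}}$ contains $x_{i+1}\in D_i$, so $T_{i+1}\subset\overline{D_i}$. Both tiles contain $x_i$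 and lie in the quadrant $\overline{D_i}\cap\overline{D_{i+1}}$, hence $T_i=T_{i+1}$. So all $T_i$ are one tile. Its sides are the five distinct edges $E_i$, and $E_i,E_{i+1}$ share the vertex $x_i$.
\end{proof}

A permutation of $\mathbb Z/5$ is \emph{dihedral} if it has the form $i\mapsto\pm i+i_0$. A dihedral permutation $\sigma$ induces the automorphism $a_i\mapsto a_{\sigma(i)}$ of $U$, also denoted by $\sigma$.

\begin{proposition}\label{prop:rigid}
Let $P,P'$ be pentagons with side-lines $\ell_i,\ell_i'$. Let $\chi$ be a homeomorphism of $\partial\mathbb H$ that maps the endpoint pairs of $P$-walls bijectively onto the endpoint pairs of $P'$-walls, and let $\alpha$ be the induced bijection of walls. Then there are $u\in U$ and a dihedral permutation $\sigma$ with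
\begin{equation}\label{eq:rigid}
\alpha(w\ell_i)=u\,\sigma(w)\,\ell'_{\sigma(i)}\qquad(w\in U,\ i\in\mathbb Z/5).
\end{equation}
\end{proposition}

\begin{proof}
By (W1), two distinct walls cross if and only if their endpoint pairs separate each other on the circle. So $\alpha$ and $\alpha^{-1}$ preserve crossing.

Fix a wall $\ell$ with endpoints $\xi^-,\xi^+$, and let $I$ be one of the two arcs of $\partial\mathbb H\setminus\partial\ell$. The walls that cross $\ell$ correspond to the vertices on $\ell$, and each has exactly one endpoint in $I$. Two of them, $\lambda$ and $\lambda'$, have disjoint closures by (W1) and (W2), so the closed chord $\lambda'$ lies on one side of $\lambda$. Therefore $\lambda'\cap\ell$ lies between $\lambda\cap\ell$ and $\xi^+$ if and only if the endpoint of $\lambda'$ in $I$ lies between that of $\lambda$ and $\xi^+$. Since $\chi$ maps $I$ monotonically onto one of the arcs for $\alpha(\ell)$, the map $\alpha$ is a monotone bijection from the walls crossing $\ell$ to those crossing $\alpha(\ell)$. So walls that cross $\ell$ at consecutive vertices go to walls that cross $\alpha(\ell)$ at consecutive vertices.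

By Lemma~\ref{lem:tile}, $\alpha$ maps the cyclic sequence of side-lines of a tile $T$ to that of a tile $\bar\alpha(T)$, and $\bar\alpha$ is injective by (W4). Let $\bar\alpha(P)=uP'$. Then $\alpha(\ell_i)=u\ell'_{\sigma(i)}$ with $\sigma$ dihedral, which is \eqref{eq:rigid} for $w=1$. We induct on word length. Suppose that \eqref{eq:rigid} holds for $w$ and all $i$, so that $\bar\alpha(wP)=u\sigma(w)P'$, and let $k\in\mathbb Z/5$. For $i\in\{k-1,k,k+1\}$ we have $wa_k\ell_i=w\ell_i$ and $u\sigma(wa_k)\ell'_{\sigma(i)}=u\sigma(w)\ell'_{\sigma(i)}$, so \eqref{eq:rigid} holds for $wa_k$ and these three $i$. The tile $\bar\alpha(wa_kP)$ thus has as a side the edge cut out on $u\sigma(w)\ell'_{\sigma(k)}$ by the walls $u\sigma(w)\ell'_{\sigma(k\pm1)}$. This edge is a side of exactly two tiles, $u\sigma(w)P'$ and $u\sigma(w)a_{\sigma(k)}P'$. The first is $\bar\alpha(wP)$, so by injectivity $\bar\alpha(wa_kP)=u\sigma(wa_k)P'$. Now both sides of \eqref{eq:rigid} for $wa_k$, as functions of $i$, list the side-lines of this one tile in cyclic order, and they agree at three consecutive places. So they agree for all $i$.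
\end{proof}

\section{The spaces $X_{P,Q}$}\label{sec:space}

Fix pentagons $P,Q$ with side-lines $\ell_i,m_j$. Let $G=U\times U$, with generators $a_i$ in the first factor and $b_j$ in the second, act on $Z=\mathbb H\times\mathbb H$ by the reflections in the $\ell_i$ and the $m_j$. This action is geometric. A \emph{wall flat} is a product $\ell\times m$ of a $P$-wall and a $Q$-wall; it is a convex subset of $Z$ isometric to the Euclidean plane. Let $\mathcal F$ be the set of wall flats and $F_{ij}=\ell_i\times m_j$. Only finitely many wall flats meet a given ball. By (W3), every $F\in\mathcal F$ is a $G$-translate of exactly one $F_{ij}$, and the stabilizer of $F_{ij}$ is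
\[
H_{ij}=\langle a_{i-1},a_i,a_{i+1}\rangle\times\langle b_{j-1},b_j,b_{j+1}\rangle .
\]
The generators of $H_{ij}$ are the six that commute with $e_{ij}$ in $W$. So the conjugates of the $e_{ij}$ under $G$ are indexed by wall flats, and this describes $W$ completely.

\begin{lemma}\label{lem:semidirect}
Let $N$ be the free product of groups of order two with generators $\varepsilon_F$, $F\in\mathcal F$, and let $G$ act on $N$ by ${}^g\varepsilon_F=\varepsilon_{gF}$. Then $a_i\mapsto a_i$, $b_j\mapsto b_j$, $e_{ij}\mapsto\varepsilon_{F_{ij}}$ defines an isomorphism $\Phi\colon W\to N\rtimes G$.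
\end{lemma}

\begin{proof}
In $N\rtimes G$ we have $g\varepsilon_Fg^{-1}=\varepsilon_{gF}$, so $H_{ij}$ centralizes the involution $\varepsilon_{F_{ij}}$, and $\Phi$ respects the relations of $W$. For the inverse, note that $G$ is presented by the $a_i,b_j$ and the relations among them listed in Section~\ref{sec:intro}, which gives a homomorphism $\Psi\colon G\to W$. For $F=gF_{ij}$ put $\Psi(\varepsilon_F)=\Psi(g)e_{ij}\Psi(g)^{-1}$. Here $(i,j)$ is determined by $F$, and $g$ is determined up to right multiplication by $H_{ij}$, whose image centralizes $e_{ij}$. So $\Psi(\varepsilon_F)$ is well defined, its square is $1$, and $\Psi$ extends to $N$. Since $\Psi(g')\Psi(\varepsilon_F)\Psi(g')^{-1}=\Psi(\varepsilon_{g'F})$, the two maps combine to a homomorphism $\Psi\colon N\rtimes G\to W$. Both $\Phi\Psi$ and $\Psi\Phi$ fix generators.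
\end{proof}

From now on $W=N\rtimes G$. Let $T$ be the graph with vertex set $N$ and one edge $e$ joining $v$ and $v\varepsilon_F$ for each $v\in N$ and $F\in\mathcal F$; its \emph{label} is $F_e=F$. Every element of $N$ is represented by a unique word in the $\varepsilon_F$ without two equal consecutive letters, so $T$ is a tree. At each vertex the labeling is a bijection from the edges onto $\mathcal F$. Give every edge length $1$. The group $W$ acts on $T$ by $(\nu g)\cdot v=\nu\,{}^gv$ for $\nu\in N$, $g\in G$, and $F_{\nu g\cdot e}=gF_e$. It acts on $Z$ through the quotient $G$. The diagonal action on $T\times Z$ preserves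
\[
X=X_{P,Q}=\bigcup_{v}B_v\ \cup\ \bigcup_eS_e,\qquad B_v=\{v\}\times Z,\qquad S_e=e\times F_e,
\]
where $v$ runs over the vertices and $e$ over the closed edges of $T$. The \emph{blocks} $B_v$ and the \emph{strips} $S_e$ are the \emph{pieces} of $X$, and each carries its product metric. A strip joins the flat $F_e$ in one block to the same flat in the next block, point by point. Let $\tau\colon X\to T$ and $\zeta\colon X\to Z$ be the projections.

Call $B_v$ and $S_e$ incident if $v\in e$; their intersection is $\{v\}\times F_e$. Since $T$ is a tree, two pieces $Y,Y'$ are joined by a unique chain $Y=Y_0,Y_1,\dots,Y_n=Y'$ of distinct pieces in which consecutive ones are incident. For $x\in Y$ and $y\in Y'$ put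
\begin{equation}\label{eq:metric}
d(x,y)=\inf\sum_{k=0}^{n}d_{Y_k}(z_k,z_{k+1}),\qquad z_0=x,\quad z_k\in Y_{k-1}\cap Y_k\ (1\le k\le n),\quad z_{n+1}=y.
\end{equation}

\begin{proposition}\label{prop:space}
Formula \eqref{eq:metric} defines a metric on $X$, independent of the choice of $Y$ and $Y'$, for which $X$ is a proper CAT(0) space and $W$ acts geometrically. The maps $\tau$ and $\zeta$ are $1$-Lipschitz. Pieces are isometrically embedded. Pieces, the flats $\{y\}\times F_e$ with $y\in e$, and the sets $X_A=\tau^{-1}(A)$ with $A$ a finite subtree of $T$ are closed and convex.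
\end{proposition}

\begin{proof}
\emph{The metric.} Build $X_A$ from a single block by adding edges of $A$ one at a time, each with one old vertex $v$ and one new vertex $w$: first attach $S_e$ along $\{v\}\times F_e$, then $B_w$ along $\{w\}\times F_e$. At each step the new piece $Y'$ meets the old space in a complete flat $F$ that lies in one old piece $Y''$ and is convex on both sides. By the gluing theorem each step yields a CAT(0) space in which the old space and $Y'$ are isometrically embedded. By induction the metric satisfies \eqref{eq:metric} for all choices of pieces: if $x$ lies in an old piece $Y$ and $y\in Y'$, then $d(x,y)=\inf_{z\in F}(d(x,z)+d_{Y'}(z,y))$, the term $d(x,z)$ is given by the chain from $Y$ to $Y''$, and the chain from $Y$ to $Y'$ is this chain followed by $Y'$. Since \eqref{eq:metric} does not mention $A$ or the order of gluing, the metrics on the $X_A$ agree. Any three points of $X$ lie in some $X_A$, so $d$ is a metric, and $X$ is geodesic. The group $W$ permutes the pieces isometrically and preserves incidence, so it preserves $d$. The maps $\tau,\zeta$ are $1$-Lipschitz on each piece, hence on $X$ by \eqref{eq:metric}.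

\emph{Curvature and convexity.} Let $x,y\in X_A$, and let $z$ lie on a geodesic segment of $X$ from $x$ to $y$. Choose $A'\supset A$ with $z\in X_{A'}$. Then $d(x,z)+d(z,y)=d(x,y)$ puts $z$ on the unique geodesic of $X_{A'}$ from $x$ to $y$, which is the geodesic of $X_A$. So every $X_A$ is convex, every geodesic triangle lies in some $X_A$, and $X$ is CAT(0). Pieces and the flats $\{y\}\times F_e$ are complete, geodesic and isometrically embedded, hence closed and, by uniqueness of geodesics, convex. The sets $X_A$ are closed because $\tau$ is continuous.

\emph{Properness.} It suffices to treat balls $\bar B=\bar B(x,R)$ with $x$ in a block $B_v$. Let $\mathcal F_R$ be the finite set of wall flats that meet $\bar B(\zeta(x),R)$, and let $y\in\bar B$. The segment $[x,y]$ lies in $\bar B$, and its connected image under $\tau$ contains the arc from $v$ to $\tau(y)$, which has length at most $R$. If this arc meets the interior of an edge $e$, then $[x,y]$ contains a point of $S_e$, so $F_e\in\mathcal F_R$. Thus $\tau(y)$ lies on an edge path from $v$ with at most $R+1$ edges and labels in $\mathcal F_R$. An edge path from $v$ is determined by its labels, so these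 paths form a finite subtree $A$, and $\bar B\subset X_A$. The ball meets each of the finitely many pieces of $X_A$ in a closed bounded set, which is compact.

\emph{Proper discontinuity.} Let $K\subset X$ be compact. By the previous step $K\subset X_A$ for a finite subtree $A$. Suppose that $\nu gK$ meets $K$. Then $g\zeta(K)$ meets $\zeta(K)$, which leaves finitely many $g$. Also $\nu gA$ meets $A$, so $\nu\,{}^gv=v'$ for some vertices $v,v'$ of $A$, and $\nu$ is determined by $g,v,v'$.

\emph{Cocompactness.} A point of $X$ can be moved by $G$ so that its $\zeta$-image lies in $P\times Q$, and then by $N$, which does not change $\zeta$, so that its $\tau$-image lies on an edge at the vertex $1$. It is then within distance $1$ of the compact set $\{1\}\times P\times Q$, and $X$ is proper.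
\end{proof}

\begin{remark}
The strips cannot be dispensed with. Let $F\ne F'$ be wall flats through a common point $z$, for instance $F_{00}$ and $F_{10}$. If neighboring blocks were glued directly along their flats, the infinitely many blocks $B_v$ with $v=(\varepsilon_F\varepsilon_{F'})^n$ would all share the point $z$. The positive width is what makes $\tau$ control distances, above and in Proposition~\ref{prop:spheres}.
\end{remark}

The construction used only the family $\mathcal F$ in $Z$. This gives the ``if'' part of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:if}
If $P\cong P'$ and $Q\cong Q'$, then $X_{P,Q}$ and $X_{P',Q'}$ are isometric. There is an isometry $X_{P,Q}\to X_{Q,P}$ that maps blocks to blocks and exchanges the two factors of each block.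
\end{lemma}

\begin{proof}
An isometry $\iota$ of $Z$ that maps $\mathcal F$ bijectively onto the family $\mathcal F'$ of the second space induces an isomorphism $\varepsilon_F\mapsto\varepsilon_{\iota F}$ of $N$ onto $N'$, hence an isomorphism $\iota_T\colon T\to T'$ that transforms labels by $\iota$. The map $\iota_T\times\iota$ takes pieces isometrically to pieces, so it preserves \eqref{eq:metric}. An isometry $P\to P'$ extends to an isometry of $\mathbb H$ that conjugates the reflections in the sides of $P$ to those in the sides of $P'$, so it maps $P$-walls onto $P'$-walls. For the first claim take the product of two such isometries, and for the second take $\iota(z_1,z_2)=(z_2,z_1)$.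
\end{proof}

\section{Recognizing blocks in the boundary}\label{sec:blocks}

Let $X=X_{P,Q}$. Through $\zeta$ every block is identified with $Z$. We write $[\xi_1,\xi_2,\theta]_v$ for the points of $\partial B_v\subset\partial X$ and $\partial_1B_v,\partial_2B_v$ for its factor circles. For a $P$-wall $\ell$ and a $Q$-wall $m$, let $(\partial\ell)_v\subset\partial_1B_v$ and $(\partial m)_v\subset\partial_2B_v$ be the two-point sets given by their endpoints; we call them \emph{wall pairs} of the first and second kind.

\subsection{Separating circles}

Let $e$ be an edge with endpoints $v,w$, midpoint $y_e$ and label $\ell\times m$. Put $M_e=\tau^{-1}(y_e)=\{y_e\}\times F_e$ and $C_e=\partial M_e$, a circle. A ray in $F_e$ gives parallel rays in $\{v\}\times F_e$, $M_e$ and $\{w\}\times F_e$. Hence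
\begin{equation}\label{eq:circle}
[\xi_1,\xi_2,\theta]_v=[\xi_1,\xi_2,\theta]_w\ \text{ for }\xi_1\in\partial\ell,\ \xi_2\in\partial m,\qquad\text{and } C_e \text{ is the set of these points.}
\end{equation}
Let $e\ne e'$ be edges at the same vertex $v$, with labels $\ell\times m\ne\ell'\times m'$. A common point of $C_e$ and $C_{e'}$ with $\theta<\frac\pi2$ requires $\partial\ell\cap\partial\ell'\ne\emptyset$, and one with $\theta>0$ requires $\partial m\cap\partial m'\ne\emptyset$. By (W1),
\begin{equation}\label{eq:twocircles}
C_e\cap C_{e'}=\begin{cases}(\partial\ell)_v&\text{if }\ell=\ell',\ m\ne m',\\ (\partial m)_v&\text{if }\ell\ne\ell',\ m=m',\\ \emptyset&\text{if }\ell\ne\ell',\ m\ne m'.\end{cases}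
\end{equation}
The point $y_e$ cuts $T$ into two closed halves. Let $X(e,v)\supset B_v$ and $X(e,w)\supset B_w$ be their preimages under $\tau$. These \emph{halves} of $X$ are closed, their union is $X$, and their intersection is $M_e$.

\begin{lemma}\label{lem:separation}
The halves are convex, and
\[
\partial X=\partial X(e,v)\cup\partial X(e,w),\qquad\partial X(e,v)\cap\partial X(e,w)=C_e .
\]
\end{lemma}

\begin{proof}
Let $c$ be a geodesic segment with endpoints in $X(e,v)$, and suppose that $c(s)\notin X(e,v)$. Let $(s_1,s_2)\ni s$ be the maximal interval on which $c$ avoids $X(e,v)$. Then $c(s_1),c(s_2)$ lie in both halves, that is, in the convex set $M_e$, so $c(s)\in M_e\subset X(e,v)$, a contradiction. Now consider rays from a base point in $M_e$. Such a ray stays in $M_e$ during an initial interval of time and afterwards lies in $X\setminus M_e$, which is the disjoint union of two open sets, one in each half. So the ray lies in one half, which proves the first equality. By Lemma~\ref{lem:convex} the ray to a point of $\partial X(e,v)\cap\partial X(e,w)$ lies in both halves, hence in $M_e$.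
\end{proof}

\begin{lemma}\label{lem:adjacent}
If $v\ne w$ are joined by an edge $e$, then $\partial B_v\cap\partial B_w=C_e$. If $v\ne w$ are not adjacent, then $\partial B_v\cap\partial B_w$ has at most two points.
\end{lemma}

\begin{proof}
For each edge $e$ on the path from $v$ to $w$ the two blocks lie in different halves, so $\partial B_v\cap\partial B_w\subset C_e$ by Lemma~\ref{lem:separation}. In the first case \eqref{eq:circle} gives the reverse inclusion. In the second case apply \eqref{eq:twocircles} to the first two edges of the path.
\end{proof}

\subsection{The $3$-spheres in $\partial X$}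

A circle cannot disconnect a $3$-sphere, so a $3$-sphere in $\partial X$ lies on one side of every $C_e$. These choices point either to a vertex of $T$ or to an end of $T$. The difficulty is the second case: we have to show that the set of boundary points behind an infinite sequence of flats is too small to hold a $3$-sphere. We recall the tools.

A compact metrizable space has \emph{dimension} at most $n$ if every finite open cover has a finite open refinement in which no point lies in more than $n+1$ sets. For such spaces this agrees with the inductive definition of dimension, and $S^3$ has dimension $3$. A compact metric space whose $3$-dimensional Hausdorff measure vanishes has dimension at most $2$ \cite[Theorem VII.3]{HW}. The $3$-dimensional Hausdorff measure of the Euclidean plane is $0$, since a unit square is covered by $k^2$ squares of diameter $\sqrt2/k$, and $1$-Lipschitz maps do not increase Hausdorff measure. Alexander duality gives $\tilde H_0(S^3\setminus K)\cong\check H^2(K)$ for a nonempty compact set $K\subsetneq S^3$.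

\begin{proposition}\label{prop:spheres}
The subspaces of $\partial X$ homeomorphic to $S^3$ are exactly the sets $\partial B_v$.
\end{proposition}

\begin{proof}
We know that $\partial B_v\cong S^3$. Let $\Sigma\subset\partial X$ be homeomorphic to $S^3$.

\emph{Orienting the edges.} Let $e$ be an edge with endpoints $v,w$, and let $K=\Sigma\cap C_e$. It is a compact subset of a circle, so $K\ne\Sigma$. It is a circle or a decreasing intersection of finite unions of arcs, so $\check H^2(K)=0$ by continuity of \v{C}ech cohomology. Thus $\Sigma\setminus K$ is nonempty and connected. By Lemma~\ref{lem:separation} it is the disjoint union of the open subsets $\Sigma\setminus\partial X(e,v)$ and $\Sigma\setminus\partial X(e,w)$, so exactly one of these is empty. Orient $e$ toward $v$ if $\Sigma\subset\partial X(e,v)$ and toward $w$ if $\Sigma\subset\partial X(e,w)$.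

\emph{Case 1: all edges at some vertex $v$ are oriented toward $v$.} Let $\eta\in\partial X\setminus\partial B_v$. The ray from a point of $B_v$ to $\eta$ leaves the closed convex set $B_v$ and does not return. From then on its $\tau$-image lies in one component of $T\setminus\{v\}$, belonging to an edge $e$ from $v$ to some $w$. So the ray eventually lies in $S_e\cup X(e,w)$, within distance $\frac12$ of $X(e,w)$, and $\eta\in\partial X(e,w)$ by Lemma~\ref{lem:convex}. Since $\eta\notin C_e\subset\partial B_v$, we get $\eta\notin\partial X(e,v)\supset\Sigma$. Hence $\Sigma\subset\partial B_v$. By invariance of domain $\Sigma$ is open in $\partial B_v$. It is also compact, so $\Sigma=\partial B_v$.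

\emph{Case 2: every vertex has an outgoing edge.} Follow outgoing edges. An edge along which we arrive is not outgoing, so we obtain a ray in $T$ with vertices $v_0,v_1,\dots$ and edges $e_k$ from $v_{k-1}$ to $v_k$, and $\Sigma\subset\partial X(e_k,v_k)$ for all $k\ge1$. Fix the base point $p\in B_{v_0}$.

Let $\Sigma_0$ be the set of $\eta\in\Sigma$ whose ray from $p$ misses some $M_{e_k}$. Such a ray stays in $X(e_k,v_{k-1})$, which is contained in $X(e_l,v_{l-1})$ for all $l\ge k$. By Lemma~\ref{lem:separation}, $\eta\in J_k=\bigcap_{l\ge k}C_{e_l}$. Each $J_k$ has at most two points by \eqref{eq:twocircles} at $v_k$, and the $J_k$ increase with $k$. So $\Sigma_0$ has at most two points.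

Let $r>0$ and choose $k$ with $k-\frac12>r$. Then $d(p,M_{e_k})>r$ because $\tau$ is $1$-Lipschitz. The ray to $\eta\in\Sigma\setminus\Sigma_0$ meets $M_{e_k}$, so $\mathrm{ev}_r(\eta)\in\mathrm{pr}_r(M_{e_k})$ by (C2). Thus the compact set $\mathrm{ev}_r(\Sigma)$ is contained in the union of a $1$-Lipschitz image of a plane and at most two points. Its $3$-dimensional Hausdorff measure is $0$, and its dimension is at most $2$.

It remains to pass from the sets $\mathrm{ev}_r(\Sigma)$ to $\Sigma$. Let $\mathcal U$ be a finite open cover of $\Sigma$, and write $d_r(\eta,\eta')=d(\mathrm{ev}_r\eta,\mathrm{ev}_r\eta')$. By (C4), each $\eta\in\Sigma$ has $r_\eta,\varepsilon_\eta>0$ such that $\{\eta'\in\Sigma:d_{r_\eta}(\eta,\eta')<2\varepsilon_\eta\}$ lies in a member of $\mathcal U$. Finitely many of the open sets $\{\eta':d_{r_\eta}(\eta,\eta')<\varepsilon_\eta\}$ cover $\Sigma$. Let $r$ be the largest $r_\eta$ and $\varepsilon$ the smallest $\varepsilon_\eta$ among them. Since $d_{r_\eta}\le d_r$, every subset of $\Sigma$ of $d_r$-diameter less than $\varepsilon$ lies in a member of $\mathcal U$. Cover $\mathrm{ev}_r(\Sigma)$ by finitely many open sets of diameter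 less than $\varepsilon$, with no point in more than three of them. Their preimages under $\mathrm{ev}_r$ refine $\mathcal U$. So $\Sigma$ has dimension at most $2$, which is false. Case 2 does not occur.
\end{proof}

\begin{remark}
The first step needs the gluing circles to have codimension two in the block boundaries, and this is the reason for taking $4$-dimensional blocks. With blocks $\mathbb H\times\mathbb R$ glued along planes $\ell\times\mathbb R$, the block boundary would be a $2$-sphere, which the boundary circle of such a plane separates.
\end{remark}

\subsection{What a homeomorphism preserves}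

Let $X'=X_{P',Q'}$, with objects marked by primes, and let $\varphi\colon\partial X\to\partial X'$ be a homeomorphism. By Proposition~\ref{prop:spheres} and Lemma~\ref{lem:adjacent} there is a bijection $f$ of vertex sets with $\varphi(\partial B_v)=\partial B'_{f(v)}$. Distinct vertices are adjacent exactly when their block boundaries have infinite intersection, so $f$ is an isomorphism $T\to T'$, and $\varphi(C_e)=C'_{f(e)}$ for every edge $e$.

\begin{lemma}\label{lem:factors}
For every vertex $v$, the map $\varphi$ sends the wall pairs in $\partial B_v$ bijectively onto those in $\partial B'_{f(v)}$, and it either preserves the two kinds or exchanges them. Accordingly, either $\varphi(\partial_iB_v)=\partial_iB'_{f(v)}$ for $i=1,2$, or $\varphi(\partial_iB_v)=\partial_{3-i}B'_{f(v)}$ for $i=1,2$.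
\end{lemma}

\begin{proof}
Every wall flat is the label of an edge at $v$. So by \eqref{eq:twocircles} the wall pairs are exactly the nonempty intersections $C_e\cap C_{e'}$ with $e\ne e'$ edges at $v$, and $\varphi$ maps wall pairs bijectively to wall pairs. By \eqref{eq:circle} and (W1), the circle with label $\ell\times m$ contains exactly two wall pairs, $(\partial\ell)_v$ and $(\partial m)_v$. Hence two distinct wall pairs lie on a common circle $C_e$ if and only if they are of different kinds. The relation ``equal, or not on a common circle'' is therefore an equivalence relation whose classes are the two kinds, and $\varphi$ respects it. By (W5) the closure of the union of the wall pairs of kind $i$ is $\partial_iB_v$.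
\end{proof}

This is where all $25$ generators $e_{ij}$ are used: every wall of each factor is marked in $\partial B_v$, and every pair of walls spans a marked circle.

We say that $\varphi$ \emph{preserves factors at $v$} if the first alternative holds. In that case $\varphi$ restricts to homeomorphisms $\chi_i\colon\partial_iB_v\to\partial_iB'_{f(v)}$, which we regard as homeomorphisms of $\partial\mathbb H$. They satisfy the hypothesis of Proposition~\ref{prop:rigid} for $(P,P')$ and for $(Q,Q')$. Let $\alpha_1,\alpha_2$ be the induced bijections of walls. For walls $\ell,m$ let $v(\ell,m)=v\varepsilon_{\ell\times m}$ be the neighbor of $v$ across the edge with label $\ell\times m$, and put $v'=f(v)$.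

\begin{lemma}\label{lem:neighbors}
If $\varphi$ preserves factors at $v$, then $\varphi\big(\partial_iB_{v(\ell,m)}\big)=\partial_iB'_{v'(\alpha_1\ell,\alpha_2m)}$ for all walls $\ell,m$ and $i=1,2$.
\end{lemma}

\begin{proof}
Let $e$ be the edge at $v$ with label $\ell\times m$. The circle $C'_{f(e)}=\varphi(C_e)$ contains the wall pairs of $\alpha_1\ell$ and $\alpha_2m$, so $f(e)$ has label $\alpha_1\ell\times\alpha_2m$. Thus $w=v(\ell,m)$ is mapped to $w'=v'(\alpha_1\ell,\alpha_2m)$. By \eqref{eq:circle}, $(\partial\ell)_v=(\partial\ell)_w\subset\partial_1B_w$, and its image $(\partial\alpha_1\ell)_{v'}=(\partial\alpha_1\ell)_{w'}$ lies in $\partial_1B'_{w'}$, which is disjoint from $\partial_2B'_{w'}$. So the second alternative of Lemma~\ref{lem:factors} does not hold at $w$.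
\end{proof}

\section{Angles from limits of factor circles}\label{sec:angles}

So far $\varphi$ is controlled on the factor circles, where the angle is $0$ or $\frac\pi2$. The lengths are recorded at intermediate angles, and we need a topological description of points such as the limits in Example~\ref{ex:pentagon}. The circles $C_e$ do not give one: if $\ell_n\to\xi_1$ and $m_n\to\xi_2$, the circles with labels $\ell_n\times m_n$ accumulate on the whole arc $[\xi_1,\xi_2,\,\cdot\,]_v$, by \eqref{eq:circle}. The factor circles of the neighboring blocks do better. Seen from $B_v$, the first bounds the angle from one side and the second from the other; see Figure~\ref{fig:corner}.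

Fix a vertex $v$ and a base point $p\in B_v$ with $\zeta(p)=(p_1,p_2)$. For walls $\ell,m$ put $x(\ell)=d(p_1,\ell)$ and $y(m)=d(p_2,m)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (3,2) rectangle (6.3,4.2);
\draw[->] (0,0) -- (6.6,0) node[right] {$d(p_1,z_1)$};
\draw[->] (0,0) -- (0,4.4) node[above] {$d(p_2,z_2)$};
\draw[very thick] (6.3,2) -- (3,2) -- (3,4.2);
\draw[dotted] (3,0) node[below] {$x$} -- (3,2) -- (0,2) node[left] {$y$};
\draw (0,0) -- (3,2);
\draw (0,0) -- (5.2,2);
\draw (0,0) -- (3,3.6);
\fill (3,2) circle (1.5pt) (5.2,2) circle (1.5pt) (3,3.6) circle (1.5pt);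
\node at (4.8,3.2) {$\ell\times m$};
\node[below right] at (4.3,1.6) {toward $\partial_1B_w$};
\node[above left] at (2.4,2.9) {toward $\partial_2B_w$};
\node[below left] at (0,0) {$p$};
\end{tikzpicture}
\caption{A point $(z_1,z_2)$ of the block $B_v$ is plotted at its pair of distances from the base point $p=(p_1,p_2)$, so geodesics from $p$ appear as segments from the origin. The wall flat $\ell\times m$, at distances $x$ and $y$ in the two factors, is plotted inside the shaded quadrant. Let $B_w$ be the neighboring block across this flat. A ray from $p$ that leaves $B_v$ toward the first factor circle of $B_w$ exits on the horizontal side, with slope at most $y/x$. A ray that leaves toward the second factor circle exits on the vertical side, with slope at least $y/x$.}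
\label{fig:corner}
\end{figure}

\begin{lemma}\label{lem:exit}
Let $\ell,m$ be walls, $w=v(\ell,m)$, and let $a_0\in\ell$, $b_0\in m$ be the points nearest to $p_1,p_2$. Let $\xi\in\partial\mathbb H\setminus\partial\ell$, and let $\eta\in\partial_1B_w$ be the corresponding point. Then the ray from $p$ to $\eta$ begins with the geodesic of $B_v$ from $p$ to $(v,a,b_0)$ for some $a\in\ell$. If $\xi$ is an endpoint of the perpendicular to $\ell$ at $a_0$, then $a=a_0$.
\end{lemma}

\begin{proof}
Let $e$ be the edge from $v$ to $w$ and $Y=B_v\cup S_e\cup B_w$, a closed convex set with $\eta\in\partial Y$. The ray $c$ from $p$ to $\eta$ lies in $Y$. Since $\xi\notin\partial\ell$, we have $\eta\notin C_e$, so $\eta\notin\partial B_v$ by Lemma~\ref{lem:adjacent}. Hence $c$ lies in $B_v$ exactly during a bounded interval $[0,s]$, and $c(s)$ is a limit of points of $S_e$. So $c(s)=(v,a,b)$ with $a\in\ell$ and $b\in m$.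

Let $\mu$ be the perpendicular to $m$ at $b_0$. It contains $p_2$, and the reflection $\rho$ in $\mu$ preserves $m$. The map $(t,z_1,z_2)\mapsto(t,z_1,\rho z_2)$ preserves the three pieces of $Y$ and is an isometry by \eqref{eq:metric}. It fixes $p$, and it fixes $\eta$, which is represented by a ray in $\{w\}\times\mathbb H\times\{b_0\}$. By the uniqueness in (C3) it fixes $c$ pointwise. So $b\in\mu\cap m=\{b_0\}$. If $\xi$ is an endpoint of the perpendicular $\lambda$ to $\ell$ at $a_0$, then $\xi\notin\partial\ell$, and the reflection of the first factor in $\lambda$ also gives an isometry of $Y$ that fixes $p$ and $\eta$. So $a\in\lambda\cap\ell=\{a_0\}$.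
\end{proof}

\begin{proposition}\label{prop:angle}
Let $\ell_n\to\xi_1$ be $P$-walls and $m_n\to\xi_2$ be $Q$-walls with $\arctan\big(y(m_n)/x(\ell_n)\big)\to\theta\in[0,\frac\pi2]$, and let $w_n=v(\ell_n,m_n)$. For $i=1,2$ let $\Lambda^i\subset\partial X$ be the set of limits of subsequences of sequences $\eta_n\in\partial_iB_{w_n}$. Then $\Lambda^1\cap\Lambda^2=\{[\xi_1,\xi_2,\theta]_v\}$.
\end{proposition}

\begin{proof}
Write $x_n=x(\ell_n)$ and $y_n=y(m_n)$; both tend to infinity. Let $\eta_n\in\partial_1B_{w_n}$ correspond to $\xi^{(n)}\in\partial\mathbb H$, and define an angle $t_n$ as follows. If $\xi^{(n)}\in\partial\ell_n$, then $\eta_n=[\xi^{(n)},\xi_2,0]_v$ by \eqref{eq:circle}, and we put $t_n=0$. Otherwise let $(v,a_n,b_n)$ be the point given by Lemma~\ref{lem:exit}, so that $d(p_2,b_n)=y_n$ and $d(p_1,a_n)\ge x_n$, and put $t_n=\arctan\big(y_n/d(p_1,a_n)\big)$. In both cases $t_n\le\arctan(y_n/x_n)$.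

Suppose that $t_n\to t$ along a subsequence. We claim that $\eta_n\to[\xi_1,\xi_2,t]_v$ along it. If the first case occurs for infinitely many indices, then $t=0$, and along these indices $\xi^{(n)}\to\xi_1$ gives the claim. For the indices in the second case, $a_n\to\xi_1$ and $b_n\to\xi_2$, and for each $r$ the point $\mathrm{ev}_r(\eta_n)$ lies on the segment from $p$ to $(v,a_n,b_n)$ as soon as $x_n\ge r$. Lemma~\ref{lem:product} gives $\mathrm{ev}_r(\eta_n)\to\mathrm{ev}_r([\xi_1,\xi_2,t]_v)$ for all $r$, which is the claim.

Every subsequence has a further subsequence along which $t_n$ converges, to some $t\le\theta$. Hence $\Lambda^1\subset\{[\xi_1,\xi_2,t]_v:t\le\theta\}$. With the special choice of $\xi^{(n)}$ in Lemma~\ref{lem:exit} we have $t_n=\arctan(y_n/x_n)\to\theta$, so $[\xi_1,\xi_2,\theta]_v\in\Lambda^1$. Exchanging the factors replaces an angle $t$ by $\frac\pi2-t$, so the same argument gives $[\xi_1,\xi_2,\theta]_v\in\Lambda^2\subset\{[\xi_1,\xi_2,t]_v:t\ge\theta\}$. A point of $\partial B_v$ has only one angle, and the proposition follows.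
\end{proof}

Now let $\varphi\colon\partial X\to\partial X'$ preserve factors at $v$. Fix $p'\in B'_{v'}$ with $\zeta'(p')=(p_1',p_2')$, and let $x',y'$ be the distance functions from $p_1',p_2'$.

\begin{corollary}\label{cor:angle}
In the situation of Proposition~\ref{prop:angle}, suppose in addition that $\arctan\big(y'(\alpha_2m_n)/x'(\alpha_1\ell_n)\big)\to\theta'$. Then $\varphi([\xi_1,\xi_2,\theta]_v)=[\chi_1\xi_1,\chi_2\xi_2,\theta']_{v'}$.
\end{corollary}

\begin{proof}
The endpoints of $\alpha_1\ell_n$ are the $\chi_1$-images of those of $\ell_n$, so $\alpha_1\ell_n\to\chi_1\xi_1$, and in the same way $\alpha_2m_n\to\chi_2\xi_2$. So Proposition~\ref{prop:angle} applies in $X'$ to the walls $\alpha_1\ell_n,\alpha_2m_n$. By Lemma~\ref{lem:neighbors}, $\varphi$ maps $\Lambda^i$ onto the corresponding set in $\partial X'$ for $i=1,2$, hence $\Lambda^1\cap\Lambda^2$ onto the corresponding intersection.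
\end{proof}

\section{From angles to side lengths}\label{sec:end}

\begin{proposition}\label{prop:first}
If a homeomorphism $\varphi\colon\partial X_{P,Q}\to\partial X_{P',Q'}$ preserves factors at some vertex $v$, then $P\cong P'$.
\end{proposition}

\begin{proof}
Let $(u_1,\sigma_1)$ and $(u_2,\sigma_2)$ be the data that Proposition~\ref{prop:rigid} assigns to $\alpha_1$ and $\alpha_2$. Fix $i$, and put $j=i+1$, $q=i+2$, $g=a_{i-1}a_{i+1}$, $h=a_{j-1}a_{j+1}$, $b=b_1b_3$ and
\[
A_k=2L_k(P),\qquad A_k'=2L_{\sigma_1(k)}(P')\quad(k\in\mathbb Z/5),\qquad c=2L_2(Q),\qquad c'=2L_{\sigma_2(2)}(Q').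
\]
As in Example~\ref{ex:pentagon} we approach $g^+$ in two ways, at the same speed in $X$:
\[
\ell^{(n)}=g^nh^n\ell_q,\qquad\tilde\ell^{(n)}=g^{r_n}\ell_q\ \text{ with }\ r_n=\lfloor n(A_i+A_j)/A_i\rfloor,\qquad m^{(n)}=b^nm_4 .
\]
Lemma~\ref{lem:distance} applies to the indices $i,j,q$ for $P$, and to the indices $2,3,4$ for $Q$ with second exponent $0$. It gives $\ell^{(n)}\to g^+$, $\tilde\ell^{(n)}\to g^+$, $m^{(n)}\to b^+$ and, up to bounded errors,
\[
x(\ell^{(n)})=n(A_i+A_j),\qquad x(\tilde\ell^{(n)})=r_nA_i=n(A_i+A_j),\qquad y(m^{(n)})=nc .
\]
By \eqref{eq:rigid}, $\alpha_1(g^nh^k\ell_q)=u_1\sigma_1(g)^n\sigma_1(h)^k\ell'_{\sigma_1(q)}$ and $\alpha_2(b^nm_4)=u_2\sigma_2(b)^nm'_{\sigma_2(4)}$. A dihedral permutation maps three consecutive indices to three consecutive indices, and it maps the two neighbors of an index to the two neighbors of its image. So $\sigma_1(g),\sigma_1(h)$ and $\sigma_2(b)$ have the form required in Lemma~\ref{lem:distance} for $\sigma_1(i),\sigma_1(j),\sigma_1(q)$ and for $\sigma_2(2),\sigma_2(3),\sigma_2(4)$. With the base points $u_1^{-1}p_1'$ and $u_2^{-1}p_2'$ the lemma gives, again up to bounded errors,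
\[
x'(\alpha_1\ell^{(n)})=n(A_i'+A_j'),\qquad x'(\alpha_1\tilde\ell^{(n)})=r_nA_i'=n(A_i+A_j)\frac{A_i'}{A_i},\qquad y'(\alpha_2m^{(n)})=nc' .
\]
The sequences $(\ell^{(n)},m^{(n)})$ and $(\tilde\ell^{(n)},m^{(n)})$ determine the same point $[g^+,b^+,\theta]_v$, with $\tan\theta=c/(A_i+A_j)$. Corollary~\ref{cor:angle}, applied to each sequence, computes the angle $\theta'$ of the image of this point in two ways:
\[
\tan\theta'=\frac{c'}{A_i'+A_j'}\qquad\text{and}\qquad\tan\theta'=\frac{c'A_i}{(A_i+A_j)A_i'} .
\]
Hence $A_i'+A_j'=A_i'+A_jA_i'/A_i$, that is, $A_{i+1}'/A_{i+1}=A_i'/A_i$. This holds for every $i$, so there is $\kappa>0$ with $L_{\sigma_1(i)}(P')=\kappa L_i(P)$ for all $i$.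

The second factor served only as a yardstick, and $c,c'$ have dropped out: the boundary has given us ratios of lengths within $P$. The common scale is fixed by hyperbolic trigonometry. Lemma~\ref{lem:pentagon}(d) gives $\kappa=1$, so the adjacent sides $\sigma_1(0),\sigma_1(1)$ of $P'$ have the lengths of sides $0,1$ of $P$, and $P\cong P'$ by Lemma~\ref{lem:pentagon}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:space} shows that $X_{P,Q}$ is a proper CAT(0) space on which $W$ acts geometrically, and Lemma~\ref{lem:if} gives the ``if'' part. Conversely, let $\varphi\colon\partial X_{P,Q}\to\partial X_{P',Q'}$ be a homeomorphism, and fix a vertex $v$. Let $\iota\colon\partial X_{P,Q}\to\partial X_{Q,P}$ and $\iota'\colon\partial X_{P',Q'}\to\partial X_{Q',P'}$ be induced by the factor-exchanging isometries of Lemma~\ref{lem:if}. They map block boundaries to block boundaries and exchange the two factor circles.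

Suppose that $\varphi$ preserves factors at $v$. Then $P\cong P'$ by Proposition~\ref{prop:first}. The homeomorphism $\iota'\varphi\iota^{-1}\colon\partial X_{Q,P}\to\partial X_{Q',P'}$ preserves factors at the vertex that corresponds to $v$, so the same proposition gives $Q\cong Q'$. If $\varphi$ does not preserve factors at $v$, it exchanges them by Lemma~\ref{lem:factors}. Then $\iota'\varphi\colon\partial X_{P,Q}\to\partial X_{Q',P'}$ preserves factors at $v$, and the case just treated gives $P\cong Q'$ and $Q\cong P'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-positive Curvature}.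

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{Qing}
Yulan Qing, \emph{Actions of Right-Angled Coxeter Groups on the Croke Kleiner Spaces}, arXiv:1402.0154 (2014).

\end{thebibliography}
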